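\title{Building bounded-degree spanning trees with one wasted move in Maker--Breaker games}

\begin{abstract}
In the tree embedding game, Breaker and Maker alternately claim edges of $K_n$, Breaker first, and Maker wins as soon as her edges contain a copy of a given tree $T$ on $n$ vertices. We prove that for every $\Delta$ and all sufficiently large $n$, Maker can build any $n$-vertex tree of maximum degree at most $\Delta$ within $n$ moves, that is, with at most one edge outside the copy. This proves a conjecture of Clemens, Ferber, Glebov, Hefetz and Liebenau. The bound cannot be lowered in general: for every $n\ge 19$ there is an $n$-vertex tree of maximum degree at most $9$ that Maker cannot build within $n-1$ moves. The one extra edge is spent on a double threat, in a Hamilton path game if $T$ has a long path of vertices of degree two, and in a perfect matching game otherwise.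
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Maker--Breaker game} $(X,\mathcal F)$ is given by a finite set $X$, the board, and a family $\mathcal F\subseteq 2^X$ of winning sets. Two players, Breaker and Maker, take turns claiming one previously unclaimed element of $X$, and Breaker goes first. Maker wins as soon as she has claimed all elements of some winning set. For a tree $T$ on $n$ vertices, the \emph{tree embedding game} $(E(K_n),\mathcal T_n)$ is played on the edge set of the complete graph $K_n$, and its minimal winning sets are the labeled copies of $T$ in $K_n$. Thus Maker wins as soon as the graph formed by her edges contains a copy of $T$, which is necessarily a spanning tree of $K_n$. We say that Maker \emph{wins within $t$ moves} if she has a strategy that, against every play of Breaker, gives her a copy of $T$ after at most $t$ of her own moves. The maximum degree of $T$ is denoted by $\Delta(T)$.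

How many moves does Maker need? A copy of $T$ has $n-1$ edges, so she needs at least $n-1$. To win with her $(n-1)$-st move she must own, after $n-2$ moves, a graph $G$ that is $T$ minus an edge, and at that moment Breaker is to move and can take one edge away from her. So she needs a \emph{double threat}: two different edges $f,f'$ such that both $G+f$ and $G+f'$ are copies of $T$. Some trees admit such a $G$: if $T$ is a path, take a path on $n-1$ vertices and an isolated vertex, which can be joined to either end. Other trees do not, and for these $n-1$ moves are not enough. The most optimistic guess that can hold for all trees of bounded degree is therefore that one additional edge always suffices. This was conjectured in \cite{CFGHL}, and it is our main result.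

\begin{theorem}\label{thm:main}
For every $\Delta\ge 1$ there is $n_0(\Delta)$ such that for all $n\ge n_0$ and every tree $T$ on $n$ vertices with $\Delta(T)\le\Delta$, Maker, moving second, wins $(E(K_n),\mathcal T_n)$ within $n$ moves.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $n\ge 19$ there is an $n$-vertex tree $T$ with $\Delta(T)\le 9$ for which Maker cannot win within $n-1$ moves. Hence for $\Delta\ge 9$ and $n\ge n_0(\Delta)$ the bound $n$ in Theorem~\ref{thm:main} is best possible.
\end{theorem}

Some restriction on the degrees is needed in Theorem~\ref{thm:main}. Let $T$ be a star on $n\ge 6$ vertices. If Maker is to win within $n$ moves, at least three of her first four edges contain the center of her star. At most one vertex lies on three of four edges, so Breaker knows the center after her fourth move and claims a free edge at it.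

The proof of Theorem~\ref{thm:main} has two ingredients. The first is an endgame in which the extra edge creates a double threat. The second, and the larger part of the work, is to reach this endgame without wasting any other move, although Breaker claims an edge in every round and can aim all his edges at the place where the endgame will be played. Maker has one tool against this: she chooses which vertex of $K_n$ she uses next, and a vertex that is used up takes its Breaker edges out of the game.

The endgame needs a part of $T$ that can be embedded in many ways, and every large tree of bounded degree has one. A \emph{bare path} in $T$ is a path all of whose interior vertices have degree $2$ in $T$; its \emph{length} is its number of edges. If $T$ has a bare path of a suitable constant length $m=m(\Delta)$, Maker leaves its interior for the end, and the endgame is to build a path with prescribed ends through all remaining vertices, in any order (Section~\ref{sec:bare}). If $T$ has no such path, then a constant fraction of its vertices are adjacent to leaves. Maker leaves linearly many leaves for the end, and the endgame is to build a perfect matching between their neighbors and the remaining vertices (Section~\ref{sec:leaves}). The matching game is the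 simplest setting in which the double threat is visible, and we treat it first, in Section~\ref{sec:matching}. Theorem~\ref{thm:sharp} has a short proof, given in Section~\ref{sec:rigid}.

\subsection*{Conventions}
We write $B$ for Breaker's current graph, with neighborhoods $N_B(v)$ and degrees $\deg_B(v)$. An edge is \emph{free} if neither player has claimed it. A \emph{round} is a move of Breaker followed by a move of Maker, and \emph{Maker's turn} is the moment between the two. Maker embeds $T$ step by step, and we identify an embedded vertex of $T$ with its image in $K_n$. The set of vertices of $K_n$ that are not yet used is $U$; these vertices are isolated in Maker's graph, so an edge with an endpoint in $U$ is free if and only if it is not in $B$. To \emph{attach} $u\in U$ to an embedded vertex $o$ (\emph{as $v$}) means to claim the free edge $ou$ and to let $u$ be the image of an unembedded $T$-neighbor $v$ of $o$. We write $d_U(v)$ for the number of $B$-neighbors of $v$ in $U$, $e_B(U)$ for the number of $B$-edges inside $U$, and $t^+=\max(t,0)$. An edge of Maker is \emph{wasted} if it is not in her final copy of $T$; to win within $n$ moves is to waste at most one edge.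

\section{Rigid trees}\label{sec:rigid}

Call a tree $T$ \emph{rigid} if, for every $e\in E(T)$ and every pair $f\notin E(T-e)$ of vertices of $T$, the isomorphism $(T-e)+f\cong T$ forces $f=e$. A rigid tree admits no double threat after $n-2$ moves. We construct rigid caterpillars in which a parity condition detects a displaced leaf and the two end vertices of the spine can be recognized by their number of leaves.

For $k\ge 3$ let $T$ consist of a path $s_1\dots s_k$, the spine, and $b_i$ leaves attached to $s_i$, where $b_i=2$ for $1<i<k$ and $(b_1,b_k)\in\{(4,6),(4,8),(6,8)\}$. The non-leaves of $T$ are exactly $s_1,\dots,s_k$, and $\Delta(T)\le 8+1=9$. The number of vertices is $k+2(k-2)+b_1+b_k\in\{3k+6,\,3k+8,\,3k+10\}$. These three values cover all residues modulo $3$, and for $k=3$ the largest is $19$, so every $n\ge 19$ occurs.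

\begin{lemma}\label{lem:rigid}
These caterpillars are rigid.
\end{lemma}

\begin{proof}
Let $e\in E(T)$, $f\notin E(T-e)$ and $T^*=(T-e)+f\cong T$. Every $s_i$ has degree at least $4$ in $T$, so it has degree at least $3$ in $T-e$ and is a non-leaf of $T^*$. Since $T^*$ has exactly $k$ non-leaves, these are $s_1,\dots,s_k$. Consequently no endpoint of $f$ has degree $1$ in $T-e$, because it would be a further non-leaf of $T^*$.

Let first $e=s_i\ell$ with $\ell$ a leaf. Then $\ell$ is isolated in $T-e$ and $T^*$ is connected, so $f$ contains $\ell$, and $f=s_j\ell$ for some $j$. If $j\ne i$, then $s_i$ has $b_i-1$ leaf neighbors in $T^*$, an odd number, whereas every non-leaf of $T$ has an even number of leaf neighbors. So $j=i$ and $f=e$.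

Let now $e=s_is_{i+1}$. Then $f$ joins the two components of $T-e$, so $f=s_gs_h$ with $g\le i<h$, and every $s_j$ has $b_j$ leaf neighbors in $T^*$. The non-leaves of $T^*$ induce a path, so $g\in\{1,i\}$ and $h\in\{i+1,k\}$. If $g=1\ne i$, then $s_1$ is adjacent to $s_2$ and $s_h$, so it is an interior vertex of the spine of $T^*$ with $b_1\ne 2$ leaves; no such vertex exists in $T$. In the same way $h=k\ne i+1$ makes $s_k$ an interior vertex of the spine with $b_k\ne2$ leaves. So $g=i$, $h=i+1$ and $f=e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $T$ be one of the caterpillars above with $n$ vertices. If Maker wins within $n-1$ moves, she wins with her $(n-1)$-st move and her graph is then exactly a copy of $T$. Let $G$ be her graph on $V(K_n)$ after $n-2$ moves. There is at most one edge $f\notin E(G)$ with $G+f\cong T$: if also $G+f'\cong T$, then Lemma~\ref{lem:rigid}, applied to the tree $G+f$ with $e=f$, gives $f'=f$. Breaker plays arbitrarily up to this moment and then claims $f$ if it exists and is free. So Maker cannot win within $n-1$ moves. For $\Delta\ge 9$ and $n\ge n_0(\Delta)$, where we may take $n_0(\Delta)\ge19$, Theorem~\ref{thm:main} shows that the optimum for these trees is exactly $n$.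
\end{proof}

\section{A matching game}\label{sec:matching}

Let $A,A'$ be disjoint sets of $k$ vertices each, and suppose that Maker wants a perfect matching between them. She cannot do it in $k$ moves: after $k-1$ moves her edges would form a matching that a unique edge completes, and Breaker claims that edge. With one more move she can prepare a double threat at the very beginning. She claims two edges $\xi\eta,\xi\beta$ at a common vertex $\xi\in A$. Then $\xi$ may be matched to either of $\eta,\beta$, so the last vertex of $A$ to be matched may use either of them as well.

\begin{example}\label{ex:cherry}
Let $A=\{\xi,\alpha_1,\alpha_2\}$ and $A'=\{\eta,\beta,\rho\}$. Suppose that Maker owns $\xi\eta$ and $\xi\beta$, all other edges between $A$ and $A'$ are free, and Breaker is to move. If he claims $\alpha_1\eta$, Maker claims $\alpha_1\rho$: the damaged vertex $\alpha_1$ is used up, and both $\alpha_2\eta$ and $\alpha_2\beta$ are free. If he claims $\alpha_1\rho$, she claims $\alpha_2\rho$, and both $\alpha_1\eta$ and $\alpha_1\beta$ are free. If he claims $\xi\rho$ or an edge elsewhere, she claims $\alpha_1\rho$. Up to symmetry there is no other case. Breaker can now take only one of the two free edges; Maker takes the other, say the one at $\eta$,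 and matches $\xi$ to $\beta$. She has made $4=k+1$ moves in total.
\end{example}

The same two principles, to prepare the double threat and to use up vertices that carry Breaker's edges, work when Breaker already owns almost $k$ edges. Breaker adds one edge per round while the board shrinks by one vertex on each side, so Maker has to remove two of his edges in every round.

\begin{lemma}\label{lem:matching}
Let $A,A'$ be disjoint sets of $k\ge 6$ vertices each. Suppose that between $A$ and $A'$ Maker owns no edge and Breaker owns at most $k-6$ edges, and that Breaker is to move. Then Maker can build a perfect matching between $A$ and $A'$ within $k+1$ moves.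
\end{lemma}

\begin{proof}
We count only $B$-edges between $A$ and $A'$. After Breaker's move there are at most $k-5$, so each side has a vertex of $B$-degree $0$, and Maker claims $\xi\eta$ for two such vertices $\xi\in A$, $\eta\in A'$. Breaker's next edge does not contain both $\xi$ and $\eta$; by the symmetry between $A$ and $A'$ we may assume that it does not contain $\eta$. There are at most $k-4$ edges in $B$, so some $\beta\in A'\setminus\{\eta\}$ has $B$-degree $0$, and Maker claims $\xi\beta$. Put $A^*=A\setminus\{\xi\}$, $R=A'\setminus\{\eta,\beta\}$ and $j=|R|$, so that $|A^*|=j+1$ and $j=k-2$. In each of the next $k-2$ rounds Maker claims a free edge $\alpha\rho$ with $\alpha\in A^*$, $\rho\in R$ and deletes $\alpha$ from $A^*$ and $\rho$ from $R$. She maintains the following invariant before each move of Breaker: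
\begin{quote}
there is no $B$-edge between $A^*$ and $\{\eta,\beta\}$, and the number $e$ of $B$-edges between $A^*$ and $R$ is at most $(j-2)^+$.
\end{quote}
It holds now, since $e\le k-4$. Let $j\ge 1$, and let $e_1\le e+1$ be the number of $B$-edges between $A^*$ and $R\cup\{\eta,\beta\}$ after Breaker's move; only these edges are considered below. Note that $e_1\ge2$ implies $e\ge1$, hence $j\ge3$ and $e_1\le j-1$. We choose $\alpha,\rho$ so that at least $\min(2,e_1)$ of these edges meet $\{\alpha,\rho\}$, among them the edge at $\eta$ or $\beta$ if there is one.

\emph{Breaker has claimed $\alpha_0\sigma$ with $\sigma\in\{\eta,\beta\}$.} Take $\alpha=\alpha_0$. If $\alpha_0$ has a second $B$-edge, take any $\rho$ with $\alpha_0\rho$ free; it exists because $e\le j-2<|R|$. If $\alpha_0$ has no second $B$-edge but there is another $B$-edge $\alpha'\rho'$, take $\rho=\rho'$. Otherwise $e_1=1$ and any $\rho$ will do.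

\emph{There is no $B$-edge at $\eta,\beta$.} If $e_1=0$, take any pair. If $e_1=1$ and the edge is $\alpha_1\rho_1$, take $\alpha_1$ and some $\rho\ne\rho_1$ when $j\ge 2$, and take $\rho_1$ and the vertex $\alpha\ne\alpha_1$ when $j=1$. Let $e_1\ge 2$. If some $\alpha$ has two $B$-edges, take it together with a $\rho$ such that $\alpha\rho$ is free; it exists because $e_1<|R|$. Otherwise let $\alpha_1\rho_1,\alpha_2\rho_2$ be two $B$-edges, so that $\alpha_1\ne\alpha_2$. If $\rho_1=\rho_2$, take $\rho_1$ and a non-neighbor of it in $A^*$, which exists because $e_1<|A^*|$. If $\rho_1\ne\rho_2$, take $\alpha_1$ and $\rho_2$; this edge is free because $\alpha_1$ has only one $B$-edge.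

After Maker's move no edge at $\eta,\beta$ is left and the number of remaining edges is at most $(e_1-2)^+\le((j-1)-2)^+$, so the invariant is restored. When $j=0$ we have $A^*=\{\alpha\}$, and both $\alpha\eta$ and $\alpha\beta$ are free before Breaker's move. Maker gets one of them, and $\xi$ is matched to the other of $\eta,\beta$. She has made $2+(k-2)+1=k+1$ moves.
\end{proof}

\section{Trees with a long bare path}\label{sec:bare}

Fix $\Delta\ge 2$ and define the following constants, which depend only on $\Delta$:
\begin{gather*}
c_0=(\Delta+1)(\Delta+3),\qquad c=c_0+12,\qquad p=c+200,\qquad \kappa=c+2p+82,\\
r_2=10\kappa+1,\qquad r_1=100r_2,\qquad L=100r_1,\qquad N=L+r_1,\qquad m=N+3 .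
\end{gather*}
Note that $r_2$ is odd.

\begin{proposition}\label{prop:bare}
If $\Delta(T)\le\Delta$ and $T$ has a bare path of length $m$, then Maker wins within $n$ moves.
\end{proposition}

Let $z_0z_1\dots z_m$ be a bare path, $x=z_1$, $y=z_{m-1}$ and $T'=T-\{z_2,\dots,z_{m-2}\}$. The forest $T'$ has $n-N$ vertices and two components, one containing $x$ and $z_0$, the other $y$ and $z_m$. Once $T'$ is embedded, $N$ vertices are unused, and every $x$--$y$ path through all of them completes a copy of $T$. Maker first embeds $T'$ without waste and in such a way that Breaker has only a bounded number of edges among $x$, $y$ and the unused vertices. Then she builds the path, wasting one edge.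

\subsection{Embedding the forest}\label{sub:forest}

An embedded vertex is \emph{open} if it has an unembedded $T$-neighbor; $x$ and $y$ stay open throughout this subsection. The Breaker edges that can still do harm are those inside $U$ and those between $U$ and an open vertex. We measure them by the potential
\[
\Phi=e_B(U)+\sum_{o\text{ open}}(d_U(o)-1)^+ .
\]
Each open vertex is forgiven one edge. The reason is that attaching a vertex $u$ with $d_U(u)\ge1$ as a non-leaf merely turns its edges inside $U$ into edges between $U$ and an open vertex; with the discount, this move gains $1$. Let $D$ be the set of all $u\in U$ that have $d_U(u)\ge1$ or are $B$-adjacent to an open vertex $o$ with $d_U(o)\ge2$. These are the vertices whose removal from $U$ lowers $\Phi$. We record four facts.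
\begin{itemize}
\item[(F1)] A move of Breaker raises $\Phi$ by at most $1$.
\item[(F2)] Attaching $u$ to $o$ does not raise $\Phi$. Indeed, $e_B(U)$ drops by $d_U(u)$ and the new term of $u$ is at most $(d_U(u)-1)^+$; together this is a drop of at least $1$ if $d_U(u)\ge 1$. The term of any other open vertex $o'$ does not grow, and it drops by at least $1$ if $d_U(o')\ge2$ and either $uo'\in B$ or $o'$ stops being open.
\item[(F3)] Attaching a vertex of $D$ lowers $\Phi$ by at least $1$, by (F2).
\item[(F4)] If $\Phi\ge1$ then $|D|\ge2$. Moreover $|D|\le 2e_B(U)+\sum_{d_U(o)\ge2}d_U(o)\le2\Phi$, because $d\le 2(d-1)$ for $d\ge2$, and $d_U(o)\le\Phi+1$ for every open $o$.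
\end{itemize}

\begin{lemma}\label{lem:forest}
Maker can embed $T'$, claiming only edges of the copy, so that $\Phi\le c_0$ after her last move.
\end{lemma}

\begin{proof}
Maker's first two edges are $xz_0$ and $yz_m$, each placed on two unused vertices that no Breaker edge touches at that time. Then $\Phi\le|E(B)|=2$. From now on call an embedded vertex \emph{available} if it has an unembedded $T'$-neighbor, and let $\gamma(o)$ be the number of such neighbors of $o$. The available vertices are exactly the open vertices other than $x,y$, since every vertex of $T'$ other than $x,y$ has all its $T$-neighbors in $T'$. Maker always attaches to an available vertex, so the embedded part of each component of $T'$ is a subtree. We shall see that $\Phi\le c_0$ at all times, and $|U|\ge N>3c_0+1$. By (F4), for each open $o$ there is then a vertex of $U$ outside $N_B(o)\cup D$, so all vertices chosen below exist.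

By (F3) Maker can undo Breaker's move whenever she can attach a vertex of $D$. The difficulty is that all of $D$ may be $B$-adjacent to all available vertices. Then she either finishes an available vertex, whose term disappears, or creates a new available vertex, which Breaker has had no time to join to $D$. This may take more than one round, so Maker plays in blocks of rounds, and we show that $\Phi\le\Delta+2$ at the beginning of each block. After Breaker's first move in the block $\Phi\le\Delta+3$, and Maker follows the first of the following rules that applies.

\emph{(E1) $\Phi=0$.} Attach any $u\in U\setminus N_B(o)$ to an available $o$. Then still $\Phi=0$.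

\emph{(E2) There are $v\in D$ and an available $o$ with $ov\notin B$.} Attach $v$ to $o$. By (F3), $\Phi\le\Delta+2$ afterwards.

If neither rule applies, then $|D|\ge2$ and $D\subseteq N_B(o)$ for every available $o$; in particular $d_U(o)\ge2$ for every available $o$.

\emph{(E3) Some available $o$ has $\gamma(o)=1$.} Attach any $w\in U\setminus N_B(o)$ to $o$. Then $o$ stops being open, and $\Phi$ drops by at least $1$ by (F2).

\emph{(E4) Some available $o$ has an unembedded neighbor that is not a leaf of $T$.} Fix such an $o$; we have $\gamma(o)\ge2$. There are two subcases.

(a) \emph{$e_B(U)=0$ and only one open vertex has $d_U\ge2$.} Then $o$ is this vertex, and $\Phi$ consists of the term of $o$ alone. In this round and the next $\gamma(o)-1\le\Delta-1$ rounds, Maker attaches to $o$ vertices $w\in U\setminus N_B(o)$ with $d_U(w)=0$. The part of $\Phi$ other than the term of $o$ is $0$ now, is not raised by Maker, and is raised by at most $1$ by each of the at most $\Delta-1$ further Breaker moves of the block. At the end $o$ is not open, so $\Phi\le\Delta-1$. During the block $\Phi\le(\Delta+3)+(\Delta-1)$.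

(b) \emph{Otherwise.} Either there is a $B$-edge $v_1v_2$ inside $U$, or there is an open vertex $o'\ne o$ with two $B$-neighbors $v_1,v_2\in U$. In both cases $v_1,v_2\in D\subseteq N_B(o)$. Maker attaches some $w\in U\setminus N_B(o)$ to $o$ as a non-leaf. Then $w\notin D$, so $w\ne v_1,v_2$ and $d_U(w)=0$. After Breaker's next move $w$ has at most one $B$-neighbor in $U$, so there is $v\in\{v_1,v_2\}$ with $wv\notin B$. Since $w$ is a non-leaf attached to a subtree, it is available, and Maker attaches $v$ to $w$. The vertex $o$ is still open because $\gamma(o)$ was at least $2$, it has the two $B$-neighbors $v_1,v_2$ in $U$, and $vo\in B$; so its term drops by $1$. A second unit is gained from $d_U(v)\ge1$ in the first case and from the term of $o'$ in the second. Breaker has moved twice in the block and Maker has gained $2$, so $\Phi\le\Delta+2$ at its end.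

\emph{(E5) None of the above.} Every unembedded neighbor of an available vertex is a leaf of $T$, so these leaves are all the unembedded vertices of $T'$. Every available vertex contributes at least $1$ to $\Phi$, so there are at most $\Delta+3$ of them, and at most $\Delta(\Delta+3)$ vertices of $T'$ remain. Maker attaches them one by one along any free edges. By (F1) and (F2), $\Phi\le\Delta+3+\Delta(\Delta+3)=c_0$ until the end.

Under rules (E1)--(E4) the block ends with $\Phi\le\Delta+2$ and $\Phi$ never exceeds $2\Delta+2\le c_0$, and rule (E5) completes the embedding.
\end{proof}

The bound on the degrees enters only in (E4)(a) and (E5), where it limits the number of rounds in which Maker cannot lower $\Phi$. The rest of this section does not depend on $T$.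

\subsection{Path systems and bad edges}\label{sub:systems}

Now $|U|=N$. Let $W$ be the set consisting of these $N$ vertices and $x,y$. From now on Maker plays inside $W$, and until her last moves the components of her graph on $W$ are of the following kinds:
\begin{itemize}
\item a path $P_x$ from $x$ to a vertex $a$ and a path $P_y$ from $y$ to a vertex $b$ (at first $a=x$, $b=y$);
\item a main path $Q$ with ends $q_1,q_2$, which may later be \emph{closed} to a cycle $C$ by claiming $q_1q_2$;
\item \emph{links} $R_1,\dots,R_s$, paths with at least one edge;
\item \emph{singles}, the vertices of $U$.
\end{itemize}
The \emph{active} vertices are $a$, $b$, the ends of $Q$ as long as $Q$ is not closed, the ends of the links, and the singles. A pair of active vertices is \emph{legal} if they lie in different components and are not $a$ and $b$. A \emph{bad edge} is a $B$-edge that is a legal pair, so a legal pair is free if and only if it is not a bad edge. To \emph{merge} is to claim a free legal pair. If one vertex of the pair is a single $u$ and the other an end $z$, we also say that Maker \emph{extends $z$ to $u$}; two merged singles form a new link. In a merge, a single stays active as an end of its new component, while every other vertex of the pair stops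 being active, and the bad edges at it are \emph{killed}.
\begin{itemize}
\item[(M1)] Merging and closing create no bad edge. Indeed, no vertex becomes active and components only grow; and the old pair $ab$ does not become legal, because either it is still the pair $ab$ or one of its vertices is no longer active.
\item[(M2)] A move of Breaker creates at most one bad edge, and none if he claims the edge between the two ends of one component.
\item[(M3)] Maker's edges in $W$ will always form a union of disjoint paths plus at most one edge, and she stops when a spanning $x$--$y$ path of $W$ is complete. If her graph on $W$ has $t$ components and no edge is wasted yet, at most $(t-1)+1=t$ further rounds are played.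
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9, every node/.style={font=\small}]
\draw[thick] (0,0) circle (1.5);
\draw[thick] (-1.7,2.4) -- (0,2.4) -- (90:1.5);
\draw[thick] (0,0.1) -- (0,-0.9);
\draw[dashed] (120:1.5) -- (0,0.1) -- (60:1.5);
\fill (60:1.5) circle (2pt) (90:1.5) circle (2pt) (120:1.5) circle (2pt)
      (0,0.1) circle (2pt) (0,-0.9) circle (2pt) (0,2.4) circle (2pt) (-1.7,2.4) circle (2pt);
\node[above left] at (120:1.5) {$w_{i-1}$};
\node[below] at (90:1.5) {$w_i$};
\node[above right] at (60:1.5) {$w_{i+1}$};
\node[right] at (0,0) {$b$};
\node[right] at (0,-0.9) {$y$};
\node[right] at (0,2.4) {$a$};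
\node[left] at (-1.7,2.4) {$x$};
\begin{scope}[xshift=3.6cm]
\draw[thick] (0,0) -- (5,0);
\draw[thick] (5,0) .. controls (4.6,-1.4) and (2.4,-1.4) .. (2,0);
\draw[dashed] (0,1.7) -- (0,0);
\draw[dashed] (3,0) -- (4,1.7) -- (5,0);
\fill (0,0) circle (2pt) (2,0) circle (2pt) (3,0) circle (2pt) (5,0) circle (2pt)
      (0,1.7) circle (2pt) (4,1.7) circle (2pt);
\node[below] at (0,0) {$u_1$};
\node[above] at (2,0) {$u_j$};
\node[below] at (3.1,0) {$u_{j+1}$};
\node[right] at (5,0) {$u_\ell$};
\node[above] at (0,1.7) {$a$};
\node[above] at (4,1.7) {$b$};
\end{scope}
\end{tikzpicture}
\caption{Two double threats for an $x$--$y$ path through all vertices; Maker's edges are solid and free edges are dashed. Left: Maker owns a cycle and has joined $a$ to $w_i$; either of $bw_{i-1}$, $bw_{i+1}$ completes the path. Right: Maker owns a path $u_1\dots u_\ell$ and the chord $u_\ell u_j$, so spanning paths lead from $u_1$ to $u_\ell$ and to $u_{j+1}$; she claims $au_1$ and then one of $bu_\ell$, $bu_{j+1}$, or does the same with $a$ and $b$ interchanged.}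
\label{fig:threats}
\end{figure}

The natural way to spend the extra edge is to close $Q$: if $P_x,P_y,C$ are the only components, Maker joins $a$ to a vertex of $C$ and then threatens to join $b$ to either of its two neighbors on $C$ (Figure~\ref{fig:threats}, left). Two things can go wrong. First, Breaker can use the remaining rounds to claim edges from the ends to $C$; so $C$ must be much longer than the rest of the game, and this is arranged in Subsection~\ref{sub:long}. Second, Breaker can claim $q_1q_2$ each time it is free. But then his moves are forced and create no bad edges, which Maker exploits in Subsection~\ref{sub:forcing}.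

\subsection{A long path}\label{sub:long}

\begin{lemma}\label{lem:long}
In the $L-1$ rounds after the embedding of $T'$, Maker can build a path $Q=Q_0$ on $L$ vertices of $U$ so that after her last move there are at most $c_0+9$ bad edges.
\end{lemma}

\begin{proof}
At the start only $x,y$ are open and $\Phi\le c_0$, so Breaker has at most $c_0+2$ edges in $W$ apart from $xy$. After his move, Maker claims an edge $q_1q_2$ between two singles that meet no $B$-edge inside $W$. From now on let $x,y$ and the current ends $q_1,q_2$ of $Q$ play the role of the open vertices in the definitions of $\Phi$ and $D$; at this moment $\Phi\le c_0+1$. Extending $q_i$ to a single $u$ acts like attaching $u$ to a vertex that then stops being open, so (F1)--(F4) hold with the same proofs. After each move of Breaker, Maker plays as follows. If $\Phi=0$, she extends $q_1$ along any free edge. If $\Phi\ge 1$ and $q_iv\notin B$ for some $v\in D$ and $i\in\{1,2\}$, she extends $q_i$ to $v$, which lowers $\Phi$ by (F3). Otherwise $D\subseteq N_B(q_1)$ and $|D|\ge2$, so $d_U(q_1)\ge2$; she extends $q_1$ to any $w\in U\setminus N_B(q_1)$, and the positive term of $q_1$ disappears. A free edge from $q_1$ to $U$ always exists, as $d_U(q_1)\le c_0+3<r_1\le|U|$. Hence $\Phi\le c_0+1$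 after each of her moves. At the end at most $\Phi+4\le c_0+5$ bad edges meet $U$, and at most $4$ join $\{x,y\}$ to $\{q_1,q_2\}$.
\end{proof}

Now there are $N-L=r_1$ singles. Call a vertex $v\in U\cup\{x,y\}$ \emph{heavy} if at this moment it has at least $L/20$ $B$-neighbors in $V(Q_0)$, and \emph{light} otherwise; these labels are never changed. Breaker has at most $(c_0+3)+(L-1)\le2L$ edges in $W$, so
\begin{equation}\label{eq:heavy}
\text{at most $40$ vertices are heavy.}
\end{equation}
By (M3) at most $r_1+3$ rounds remain, and $L/20+r_1+3\le L/10$, so
\begin{equation}\label{eq:light}
\text{a light vertex has at most $L/10$ $B$-neighbors in $V(Q_0)$ until the end of the game.}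
\end{equation}

\subsection{Finishing from a cycle}\label{sub:cycle}

Call a position \emph{secured} if $Q$ has been closed to a cycle $C$. The wasted edge will be an edge of $C$, so from a secured position Maker must play without further waste. We first treat positions without singles. There each merge lowers the number $s$ of links by one while Breaker adds a bad edge, so, as in Lemma~\ref{lem:matching}, Maker has to kill two bad edges per round to keep pace.

\begin{lemma}\label{lem:links}
Consider a secured position at Maker's turn with components $P_x,P_y,R_1,\dots,R_s,C$, no singles, and $\mu$ bad edges. Let $J$ be a set of consecutive vertices of $C$ with $|J|\ge20(s+2)$ such that every active vertex has at most $|J|/10$ $B$-neighbors in $J$. Suppose that $\mu\le s+2$, or that $\mu\le s+k$ for some $k\ge2$ with $s\ge k+3$. Then Maker can complete an $x$--$y$ path through all vertices of $W$ in $s+2$ moves.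
\end{lemma}

\begin{proof}
There are $2s+2$ active vertices, and they come in pairs: $a,b$, and the two ends of each link. A vertex forms a legal pair with every active vertex except itself and its \emph{mate} in this pairing, so it has $2s$ legal partners. Let $\Gamma$ be the graph of bad edges, with degrees $d(\cdot)$. A merge kills all bad edges at both merged vertices. We write $s',\mu'$ for the values at Maker's next turn, so $s'=s-1$, and $\mu'\le\mu+1-t$ if the merge kills $t$ edges.

\emph{Step 1: $s+3\le\mu\le s+k$ and $s\ge k+3$.} Here $k\ge3$ and $s\ge6$. We find a merge that kills at least $3$ edges. Let $z$ have maximum degree in $\Gamma$; since $2\mu>2s+2$, we have $d(z)\ge2$. If $d(z)\ge3$, merge $z$ with any legal partner that is not a $\Gamma$-neighbor; there is one because $d(z)\le s+k<2s$. If $d(z)=2$, then at least $\mu\ge9$ vertices are non-isolated in $\Gamma$, and at most $4$ of them are $z$, its two neighbors or its mate; merge $z$ with one of the others. In both cases $\mu'\le\mu-2\le s'+(k-1)$ and $s'\ge(k-1)+3$. Repeating this step, Maker reaches a position with $\mu\le s+2$, at the latest when $k$ has decreased to $2$.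

\emph{Step 2: $\mu\le s+2$ and $s\ge2$.} We find a merge with $\mu'\le s+1=s'+2$. If $\mu\le s$, any merge will do, and one exists because $a$ has $2s>\mu$ legal partners. Let $\mu\ge s+1\ge3$; we need a merge that kills at least $2$ edges. Let $z$ have maximum degree in $\Gamma$. If $d(z)\ge2$ and some legal partner of $z$ is not a $\Gamma$-neighbor, merge the two. If $d(z)\ge 2$ and all $2s$ legal partners are $\Gamma$-neighbors, then $2s\le\mu\le s+2$, so $s=2$, $\mu=4$, and all bad edges contain $z$. The four neighbors of $z$ form two pairs of mates; two neighbors from different pairs form a legal pair, which is free, and merging them kills two edges. If $d(z)=1$, then $\Gamma$ is a matching. Let $gh$ and $uv$ be two of its edges. At most one of $u,v$ is the mate of $g$, so one of $gu,gv$ is legal; it is free because $h$ is the only $\Gamma$-neighbor of $g$, and it kills both edges.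

\emph{Step 3: $s=1$ and $\mu\le3$.} One of the four pairs between $\{a,b\}$ and the ends of $R_1$ is free, and Maker claims it.

\emph{Step 4: $s=0$.} Let $s_0\le|J|/20$ be the initial number of links. The current vertices $a,b$ were active at the start and Breaker has moved $s_0$ times since, so each of them has at most $|J|/10+s_0\le0.15|J|$ $B$-neighbors in $J$. Let $J=\{w_1,\dots,w_{|J|}\}$ in the order of $C$. Of the $|J|-2$ indices $i$ with $1<i<|J|$, at most $0.45|J|$ have one of $aw_i,bw_{i-1},bw_{i+1}$ in $B$, and $|J|-2>0.45|J|$ since $|J|\ge40$. So for some $i$ all three edges are free. Maker claims $aw_i$ and then one of $bw_{i-1},bw_{i+1}$. Together with $P_x$, $P_y$ and $C$ minus one edge at $w_i$, this is the required path.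
\end{proof}

The threshold $s+2$ is what Step 3 can bear: for $s=1$, four bad edges would cut the link off from both $a$ and $b$. The second alternative in the lemma says that any bounded excess $k$ can be worked off if there are enough links. It is used in the next lemma, which turns many singles into many links.

\begin{lemma}\label{lem:singles}
Consider a secured position at Maker's turn with components $P_x,P_y,C$ and $\nu$ singles, where $r_2\le\nu\le r_1$, $a=x$, $b=y$, the path $Q_0$ is a segment of $C$, and there are at most $c$ bad edges. Then Maker can complete an $x$--$y$ path through all vertices of $W$ that contains all her edges in $W$ except one edge of $C$.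
\end{lemma}

\begin{proof}
The aim is to apply Lemma~\ref{lem:links} with $J=V(Q_0)$, so all heavy vertices must be hidden in the interior of paths. Maker only merges, so by (M1) and (M2) there are at most $c+j$ bad edges at her turn after $j$ rounds. Recall that $\nu>10\kappa=10c+20p+820$.

\emph{Step 1: a supply of ends.} For $p$ rounds Maker merges two light singles that meet no bad edge. At most $40+2(c+p)$ singles are excluded by \eqref{eq:heavy} and the count of bad edges, and at most $2p$ are used, so such singles exist. Now there are $p$ links with light ends.

\emph{Step 2: hiding the heavy vertices.} Maker extends $a$ and then $b$ to light singles. Then, for each heavy single $h$ in turn, she extends some link end $z$ with $zh\notin B$ to $h$, and in the next round extends $h$ to a light single. This takes at most $2+2\cdot40=82$ rounds and uses at most $82$ singles. Throughout, there are at most $c+p+82<2p$ bad edges. As there are always $2p$ link ends, $z$ exists; as there are always at least $\nu-2p-82\ge2p+40$ singles, each of $a,b,h$ has a free edge to a light single. Afterwards all active vertices are light.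

\emph{Step 3: pairing.} As long as more than $2p$ singles remain, Maker takes a single $u$ with the largest number of $B$-neighbors among the singles and merges it with a single $v\notin N_B(u)$. At the start at most $c+p+82\le2p-1$ $B$-edges join two singles. If this number is positive, her move lowers it, so it is at most $2p-1$ at each of her turns, and $v$ exists among the at least $2p$ other singles.

\emph{Step 4: the last singles.} Let $s$ be the number of links now. For each of the at most $2p$ remaining singles $w$, Maker extends a link end $z$ with $zw\notin B$ to $w$.

The four steps take at most $p+82+(s-p)+2p$ rounds, so there are at most $s+c+2p+82=s+\kappa$ bad edges at each of Maker's turns, including the one after Step 4. Counting singles gives $\nu\le2s+82+2p\le 2s+\kappa$, so $2s\ge9\kappa$ and $s\ge\kappa+3$. In particular there are $2s>s+\kappa$ link ends in Step 4, so $z$ exists. Finally $|J|=L=100r_1\ge20(s+2)$ because $s\le r_1/2$, and all active vertices are light. By \eqref{eq:light}, Lemma~\ref{lem:links} applies with $k=\kappa$.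
\end{proof}

\subsection{Forcing moves}\label{sub:forcing}

A \emph{forcing move} merges an end of $Q$ with a single or with a link end in such a way that afterwards the edge between the two ends of the new path $Q$ is free. If Breaker claims this edge we say that he \emph{replies}; by (M2) this creates no bad edge. If he does not reply, Maker closes $Q$. At her next turn the position is secured, and Breaker has made two moves since the forcing move, so the number of bad edges has grown by at most $2$.

\begin{proof}[Proof of Proposition~\ref{prop:bare}]
Maker plays according to Lemmas~\ref{lem:forest} and~\ref{lem:long}. After Breaker's next move it is her turn, the components are $P_x=\{x\}$, $P_y=\{y\}$, $Q=Q_0$ and $r_1$ singles, and there are at most $c_0+10$ bad edges. She proceeds in five stages. The names $q_1,q_2$ always refer to the current ends of $Q$, and $a=x$, $b=y$ as long as $Q$ is not closed.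

\medskip
\noindent\emph{Stage 1: removing all bad edges.} Call a single \emph{clean} if it meets no bad edge. Extending an end of $Q$ to a clean single $u$ is a forcing move, since $u$ is $B$-adjacent to neither end. Maker extends $q_1$ and then $q_2$ to clean singles. If Breaker replies both times, the new ends meet no bad edge. Then, as long as some single $h$ is not clean, she extends $q_1$ to $h$, which is a forcing move because $q_1h$ and $q_2h$ are not bad, and in the next round extends $h$ to a clean single. If Breaker replies, again neither end meets a bad edge. As long as he replies no bad edge is created, so at most $2(c_0+10)$ singles $h$ are treated, the stage has at most $2+4(c_0+10)<r_2$ rounds, and clean singles are available because $r_1=100r_2$. At the end no single and no end of $Q$ meets a bad edge. The only other active vertices are $a,b$, so there is no bad edge.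

\medskip
\noindent\emph{Stage 2: a segment that Breaker has not touched.} Maker extends $q_1$ to singles until $r_2+1$ singles are left, and then extends $q_2$ to a single. Without bad edges, all these moves are forcing.

If Breaker fails to reply at some time in Stage 1 or 2, Maker closes $Q$. At her next turn there are at most $(c_0+10)+2=c$ bad edges and between $r_2$ and $r_1$ singles, and she finishes by Lemma~\ref{lem:singles}. So assume that he always replies. Then at the end of Stage 2 it is Maker's turn, there are $r_2$ singles and no bad edges. Let $J$ be the set of vertices added at $q_1$ in Stage 2. It is a segment of $Q$ with $|J|\ge r_1-2r_2=98r_2$, and it remains a segment of $Q$, or of $C$, because $Q$ grows only at its ends. When a vertex of $J$ was added, it had no $B$-edge to $x$, $y$ or a single. All replies in Stage 2 but the last contain the old end $q_2$; this vertex is $B$-adjacent to all of $J$, which is why Maker extends it in the last move of the stage. The last reply joins the new end $q_2$ to the last vertex of $J$. Hence every active vertex has at most one $B$-neighbor in $J$. By (M3) at most $r_2+3$ rounds remain, and no vertex becomes active, so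
\begin{equation}\label{eq:J}
\text{from now on every active vertex has at most $2r_2$ $B$-neighbors in $J$.}
\end{equation}
Since $2r_2\le|J|/10$ and $20(r_2/2+2)\le|J|$, the set $J$ satisfies the hypotheses of Lemma~\ref{lem:links} in every later secured position, in which the number of links is at most $r_2/2$.

Maker cannot simply go on extending $Q$ to singles. When few singles are left Lemma~\ref{lem:singles} no longer applies: if a last single $w$ remains, Breaker can decline to reply and use his two moves for $aw$ and $bw$. A link has two ends and cannot be cut off so cheaply. So Maker now turns the singles into links, at the price of one bad edge per link, which Lemma~\ref{lem:links} tolerates.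

\medskip
\noindent\emph{Stage 3: pairing the singles.} As long as there are at least $3$ singles, Maker merges two of them, keeping the following invariant after each of her moves: no $B$-edge joins two singles, or a single and an end of $Q$. At her turn at most one such edge exists, the last edge of Breaker. If it is $uw$ with singles $u,w$, she merges $u$ with a single $v\ne w$. If it is $q_iw$ with a single $w$, she merges $w$ with any other single. Otherwise she merges any two singles. The third single is needed in the first case, and for this reason $r_2$ is odd: the stage never reaches a position with exactly two singles. After $s=(r_2-1)/2$ rounds it is Maker's turn, there are $s$ links, at most $s$ bad edges and one single $w$, which is $B$-adjacent to at most one of $q_1,q_2$.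

If $w$ is $B$-adjacent to neither, Maker makes the forcing move $q_1w$. If Breaker replies, there are at most $s$ bad edges at her next turn. If he does not, she closes $Q$ and finishes by Lemma~\ref{lem:links} with $\mu\le s+2$. If $w$ is $B$-adjacent to one end, say $q_1$, Maker claims $q_2w$. Then $q_1w$ joins the two ends of $Q$ and is no longer bad, so after Breaker's move there are again at most $s$ bad edges.

\medskip
\noindent\emph{Stage 4: absorbing the links.} There are no singles. The invariant at Maker's turn is that there are $s$ links and $\mu\le s$ bad edges. While $s\ge1$, Maker merges an end of $Q$ with a link end by a forcing move after which at most $s-1$ bad edges remain. For a link end $t$ let $\bar t$ be the other end of its link.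
\begin{itemize}
\item If a bad edge meets an end of $Q$, say $q_1$, she chooses a link end $t$ with $q_1t\notin B$ and $q_2\bar t\notin B$ and claims $q_1t$. Each bad edge excludes at most one of the $2s>\mu$ choices of $t$. The bad edge at $q_1$ is killed.
\item If $\mu\ge1$ and no bad edge meets $q_1,q_2$, then every bad edge meets a link end $t$, because $ab$ is not bad. She claims $q_1t$, which kills this edge; $q_1t$ and $q_2\bar t$ are free.
\item If $\mu=0$, she claims $q_1t$ for any link end $t$.
\end{itemize}
If Breaker replies, there are $s-1$ links and at most $s-1$ bad edges, so the invariant holds. If he does not, Maker closes $Q$; at her next turn there are $s-1$ links and at most $(s-1)+2$ bad edges, and she finishes by Lemma~\ref{lem:links}.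

\medskip
\noindent\emph{Stage 5: a rotation.} If Breaker always replies, Maker reaches a turn with components $\{a\},\{b\},Q=u_1\dots u_\ell$ and no bad edge. She cannot close $Q$, but she can spend the extra edge on a chord (Figure~\ref{fig:threats}, right). There are $|J|-1$ indices $j$ with $u_j,u_{j+1}\in J$. At most two of them violate $1<j<\ell-1$, and by \eqref{eq:J} at most $6r_2$ have one of $u_\ell u_j$, $au_{j+1}$, $bu_{j+1}$ in $B$. As $|J|-3>6r_2$, there is an index $j$ with $1<j<\ell-1$ for which these three edges are free. Maker claims $u_\ell u_j$. Now she owns two paths that span $V(Q)$ and start at $u_1$, namely $Q$ and $u_1\dots u_ju_\ell u_{\ell-1}\dots u_{j+1}$. The sets $\{au_1,bu_\ell,bu_{j+1}\}$ and $\{bu_1,au_\ell,au_{j+1}\}$ are disjoint and consist of free edges, so Breaker's next move leaves one of them untouched. If it is the first, Maker claims $au_1$ and then one of $bu_\ell,bu_{j+1}$; if it is the second, she claims $bu_1$ and then one of $au_\ell,au_{j+1}$. This completes the path.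

\medskip
In every case all edges of Maker but one belong to the copy of $T$, so she has made $n$ moves.
\end{proof}

\section{Trees without a long bare path}\label{sec:leaves}

Let $\Delta\ge2$ and let $m=m(\Delta)$ be as in Section~\ref{sec:bare}.

\begin{proposition}\label{prop:leaves}
There is $n_1(\Delta)$ such that for $n\ge n_1$ the following holds. If $\Delta(T)\le\Delta$ and $T$ has no bare path of length $m$, then Maker wins within $n$ moves.
\end{proposition}

Throughout this section $n$ is large in terms of $\Delta$, and the constants in $O(\cdot)$ depend only on $\Delta$. A \emph{leaf-parent} is a non-leaf of $T$ that is adjacent to a leaf. The plan is to reserve about $\varepsilon n$ leaf-parents, to embed all of $T$ without waste except for one leaf at each of them, and to finish with Lemma~\ref{lem:matching}. For this, Breaker must have fewer than $k-5$ edges between the $k$ reserved vertices and the $k$ unused vertices at the end. He has about $n$ moves, many more than $k$, so in almost every round Maker has to destroy such an edge, by attaching its unused endpoint $u$ to the vertex $o$ at which she is currently building. This fails if $ou\in B$. Three devices keep such failures rare.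
\begin{itemize}
\item Maker keeps the $B$-degrees of all relevant vertices below a constant $\Lambda$, by treating at once every vertex whose degree reaches $\Lambda$. An unused vertex of large degree is disposed of as a leaf, so Maker needs a stock of embedded leaf-parents, the \emph{slots}. Phase 0 creates this stock.
\item She embeds $T$ in an order in which, at any time, only $O(\log n)$ embedded vertices are waiting for non-leaf children. So Breaker cannot prepare the edges $ou$ at vertices that are known long in advance.
\item She controls the number of $B$-edges inside $U$ as well, since these are the edges $ou$ of the future.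
\end{itemize}

\subsection{An order on the inner vertices}\label{sub:order}

Let $v_0$ be a \emph{centroid} of $T$, a vertex such that every component of $T-v_0$ has at most $n/2$ vertices. (Choose $v_0$ to minimize the size of the largest component $G$ of $T-v_0$. If $|G|>n/2$, then for the neighbor $v'\in G$ of $v_0$ each component of $T-v'$ is $T-G$ or lies in $G-v'$, so is smaller than $G$, a contradiction.) We root $T$ at $v_0$. Let $G_1,G_2$ be the two largest components of $T-v_0$. The at most $\Delta-1$ components other than $G_1$ have together at least $n/2-1$ vertices, so $|G_1|\ge|G_2|\ge n/(3\Delta)$. Let $H_i$ be the set of non-leaves of $T$ in $G_i$. It spans a subtree that contains the neighbor $h_i$ of $v_0$ and is rooted at $h_i$. Every vertex of $H_i$ has at most $\Delta-1$ leaf neighbors, and every leaf in $G_i$ is adjacent to a vertex of $H_i$, so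
\[
|H_i|\ge|G_i|/\Delta\ge n/(3\Delta^2).
\]
An \emph{inner child} of $o\in H_i$ is a child that lies in $H_i$, and the \emph{weight} of $o$ is the number of vertices in its subtree of $H_i$. A vertex of $H_i$ without inner children is a leaf-parent.

Define a procedure $\mathrm{List}(o)$ that writes down all inner children of $o$ in non-decreasing order of weight and then calls $\mathrm{List}$ for each of them in this order. The order $\pi_i$ of $H_i$ is obtained by writing $h_i$ and calling $\mathrm{List}(h_i)$. Parents precede children, so every nonempty prefix of $\pi_i$ spans a subtree containing $h_i$. The point of treating light children first is (O1) below; in breadth-first order on a complete binary tree, by contrast, half of the vertices of a prefix ending with a full level have their children outside the prefix.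

\begin{lemma}\label{lem:order}
Let $i\in\{1,2\}$.
\begin{itemize}
\item[(O1)] In every prefix of $\pi_i$, at most $\Delta(\log_2n+2)$ vertices have an inner child outside the prefix.
\item[(O2)] A prefix with $M\ge1$ vertices contains at least $\frac M{2m}-\Delta(\log_2n+3)$ leaf-parents, and $H_i$ contains at least $\frac{|H_i|}{2m}-1$ leaf-parents.
\item[(O3)] A run of consecutive vertices of $\pi_i$ without a leaf-parent has fewer than $2\Delta m(\log_2n+2)$ vertices.
\end{itemize}
\end{lemma}

\begin{proof}
(O1) Let the prefix have at least two vertices and let its last vertex be a child of $o$. At the moment when this vertex is written, the running calls are $\mathrm{List}(o)$ and the calls at the proper ancestors of $o$, which have already written all their inner children. Let $w\neq o$ be a vertex of the prefix with an inner child outside it. Then $\mathrm{List}(w)$ has not started, so the call at the parent of $w$ is running. Thus $w$ is a child of $o$, or a child of a proper ancestor $\alpha$ of $o$ that comes after the child $\alpha'$ of $\alpha$ on the path to $o$. In the second case $w$ weighs at least as much as $\alpha'$, so $\alpha$ weighs more than twice as much as $\alpha'$. Weights decrease along the path from $h_i$ to $o$, so there are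 at most $\log_2n$ such $\alpha$. The total is at most $1+\Delta+\Delta\log_2n$.

(O2) Let $A$ be the prefix, viewed as a tree, let $I$ be the set of its vertices with an inner child outside $A$, let $\lambda$ be its number of leaf-parents, and let $q=\lambda+|I|+1$. A vertex of $A$ that is not a leaf-parent, not in $I$ and not $h_i$ has all its $T$-neighbors in $A$, so its degree in $A$ equals its degree in $T$ and is at least $2$. Hence $A$ has at most $q$ vertices of degree at most $1$. In a tree the vertices of degree at least $3$ are fewer than those of degree at most $1$, because $\sum_v(\deg v-2)=-2$. Let $\Upsilon$ consist of the leaf-parents in $A$, the set $I$, the vertex $h_i$ and all vertices of degree at least $3$ in $A$; then $|\Upsilon|\le2q$. The vertices of $A-\Upsilon$ have degree $2$ in $A$ and in $T$. So each component of $A-\Upsilon$ is the interior of a bare path between two vertices of $\Upsilon$. Replacing each such path by an edge gives a tree on $\Upsilon$, so there are at most $|\Upsilon|-1$ components. A component with $t$ vertices gives a bare path of length $t+1$, so $t\le m-2$. Therefore $M\le|\Upsilon|(m-1)\le2qm$, that is, $\lambda\ge\frac M{2m}-|I|-1$. Now use (O1), and note that $I=\emptyset$ for $A=H_i$.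

(O3) After $h_i$, the order $\pi_i$ is a sequence of lists of siblings, each of size at most $\Delta$. The run consists of some complete lists and at most $2\Delta+1$ further vertices. Suppose that it contains a complete list, let $o_0$ be the parent of the first one, and let $o_{j+1}$ be the first, hence lightest, inner child of $o_j$. A vertex of the run is not a leaf-parent, so it has inner children. It follows inductively that the complete lists in the run are those of $o_0,o_1,\dots,o_t$ for some $t$, and that $o_1,\dots,o_t$ lie in the run. If $o_j$ with $1\le j\le t$ has at least two inner children, then $o_{j+1}$ weighs less than half as much as $o_j$; this happens for at most $\log_2n$ values of $j$. If $o_j$ has exactly one inner child, then $\deg_T(o_j)=2$, as $o_j$ has no leaf neighbor; this happens for at most $m-2$ consecutive values of $j$, since there is no bare path of length $m$. Hence $t+1\le1+\log_2n+(m-2)(\log_2n+1)=(m-1)(\log_2n+1)$, and the run has at most $\Delta(m-1)(\log_2n+1)+2\Delta+1<2\Delta m(\log_2n+2)$ vertices.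
\end{proof}

The absence of long bare paths is used only through (O2) and (O3). We fix
\[
\varepsilon=\frac1{100m\Delta^4},\qquad K=\lfloor\varepsilon n\rfloor,\qquad N_0=\lfloor K/100\rfloor,\qquad\Lambda=\lceil10^7\Delta m/\varepsilon\rceil .
\]
Thus $\Lambda$ is a constant, while $K\le n/100$ and $N_0$ are linear in $n$.

\subsection{Phase 0: creating slots}\label{sub:phase0}

To have linearly many slots Maker needs linearly many rounds, and in this time Breaker can join a few unused vertices to all future slots. Such a vertex $u$ cannot be attached to a slot. Maker places it by a small double threat instead: she joins $u$ to an untouched vertex $\chi$ first and then attaches $\chi$ in one of two possible places. This is the purpose of having two branches $H_1,H_2$.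

\begin{lemma}\label{lem:phase0}
Maker can play $R_0\le3N_0$ rounds, claiming only edges of the copy, so that after her last move the following hold.
\begin{itemize}
\item[(a)] The embedded vertices are $v_0$, a nonempty prefix of $\pi_1$, a nonempty prefix of $\pi_2$, and some leaves adjacent to vertices of these prefixes.
\item[(b)] There is a set $S$ of $s_0$ embedded leaf-parents in $H_1\cup H_2$, none of whose leaf neighbors is embedded, where $\frac K{210m}\le s_0\le\frac K{50}$.
\item[(c)] Every $u\in U$ has $\deg_B(u)\le s_0/7$.
\end{itemize}
\end{lemma}

\begin{proof}
Call $v\in U$ \emph{fresh} if no Breaker edge touches it. In $3N_0\le 3n/10^4$ rounds at most $3N_0+1$ vertices are used and at most $6N_0$ are touched, so fresh vertices are always available. In the first $2N_0$ rounds Maker places $v_0$ on a fresh vertex and embeds the first $N_0$ vertices of $\pi_1$ and the first $N_0$ vertices of $\pi_2$ in order, always attaching a fresh vertex to the parent. Let $S$ be the set of leaf-parents among these $2N_0$ vertices. By (O2), $s_0\ge\frac{N_0}m-O(\log n)\ge\frac{N_0}{2m}\ge\frac K{210m}$, and $s_0\le2N_0\le K/50$.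

Call $u\in U$ \emph{critical} if now $\deg_B(u)\ge s_0/8$. Breaker has $2N_0$ edges, so at most $4N_0/(s_0/8)\le64m$ vertices are critical. Maker treats them one after the other. For a critical vertex $u$, she first continues along $\pi_1$ and along $\pi_2$ with fresh vertices until the next vertices $v_1$ of $\pi_1$ and $v_2$ of $\pi_2$ are both leaf-parents. By (O3) this takes $O(\log n)$ rounds; the orders are not exhausted since $|H_i|\ge n/(3\Delta^2)>3N_0$. Critical vertices are not fresh, so $u$ is still unused. Let $o_i\in H_i$ be the parent of $v_i$, so that $o_1\ne o_2$. Maker claims $\chi u$ for a fresh vertex $\chi$. Both $o_1\chi$ and $o_2\chi$ are free, so after Breaker's move she can claim one of them, say $o_i\chi$. She lets $\chi$ be the image of $v_i$ and $u$ the image of a leaf neighbor of $v_i$. Both edges belong to the copy, and $v_i\notin S$.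

Altogether $R_0\le2N_0+O(\log n)\le3N_0$, and (a) and (b) hold. A vertex that is still unused was not critical, so its degree is at most $s_0/8+O(\log n)\le s_0/7$.
\end{proof}

\subsection{Phase 1: the strategy}\label{sub:strategy}

Choose a set $P$ of $K$ leaf-parents in $H_1$ that are not embedded in Phase 0 and have pairwise distance at least $3$ in $T$. This can be done greedily: by (O2) there are at least $\frac n{6m\Delta^2}-1-(3N_0+1)\ge\frac n{7m\Delta^2}$ candidates, each chosen vertex excludes at most $1+\Delta+\Delta(\Delta-1)\le2\Delta^2$ of them, and $\frac n{14m\Delta^4}\ge K$. The distance condition and $h_1\notin P$ give: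
\begin{equation}\label{eq:parents}
\text{the parents of the vertices of $P$ are distinct and lie in $H_1\setminus P$.}
\end{equation}
For each $v\in P$ fix a leaf neighbor $\ell(v)$.

Let $\pi$ be the following list of all unembedded vertices of $T$ except the leaves $\ell(v)$, $v\in P$: first the remaining vertices of $H_1$ in the order $\pi_1$, each followed immediately by its leaf neighbors (except $\ell(v)$); then the same for $H_2$; then the other components of $T-v_0$, parents before children; and finally, as the \emph{last part}, the unembedded leaf neighbors of the vertices of $H_1\cup H_2$ that were embedded in Phase 0. When a vertex $v\in P$ is embedded, Maker either \emph{reserves} it or \emph{appends} $\ell(v)$ at the end of $\pi$. In each round of Phase 1 she attaches one vertex, so the embedded vertices always form a subtree containing $v_0$, the unembedded neighbors of an embedded vertex are its children, and the first unembedded vertex of $\pi$ has an embedded parent. Phase 1 ends as soon as all vertices of $\pi$, including the appended ones, are embedded.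

At any time let $P^*$ be the set of reserved vertices $v$ for which $\ell(v)$ is unembedded. A \emph{cross edge} is a $B$-edge between $U$ and $P^*$, and a \emph{cross move} is a move of Breaker that claims an edge between the current sets $U$ and $P^*$. Let
\[
Z=\text{number of cross edges},\qquad\Psi=e_B(U)+Z .
\]
Let $U_Z$ be the set of vertices of $U$ that meet a cross edge, and let $U_\Psi\supseteq U_Z$ be the set of vertices of $U$ that meet an edge counted in $\Psi$. A vertex of $K_n$ is \emph{live} if it is in $U$ or is embedded with an unembedded child. A \emph{slot} is a vertex of $S$ with an unembedded leaf neighbor or a vertex of $P^*$.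

\medskip
\noindent\emph{Danger rounds.} If at Maker's turn some live vertex has $B$-degree at least $\Lambda$, she picks such a vertex $z$.
\begin{itemize}
\item[(D1)] If $z\in U$, she attaches $z$ as a leaf to a slot $q$ with $qz\notin B$; if $q\in P^*$, then as $\ell(q)$.
\item[(D2)] If $z$ is embedded, she attaches some $u\in U\setminus N_B(z)$ to $z$ as any unembedded child $v$. If $v\in P$, she appends $\ell(v)$.
\end{itemize}

\noindent\emph{Ordinary rounds.} Otherwise all live vertices have $B$-degree less than $\Lambda$. Let $v$ be the first unembedded vertex of $\pi$ and $o$ its parent, which is live. Maker attaches a vertex to $o$ as $v$. If $v\notin P$, she chooses it by the first applicable rule: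
\begin{itemize}
\item[(N1)] a vertex of $U_Z\setminus N_B(o)$;
\item[(N2)] a vertex of $U_\Psi\setminus N_B(o)$;
\item[(N3)] any vertex of $U\setminus N_B(o)$.
\end{itemize}
If $v\in P$, the choice is restricted, because a vertex that joins $P^*$ turns its $B$-edges into $U$ into cross edges. Maker reserves only vertices with $d_U=0$:
\begin{itemize}
\item[(P1)] Suppose that $Z>\Lambda^2$ at the beginning of the round, that Breaker's move in this round is a cross move $gu$ with $g\in P^*$, $u\in U$, and that $ou\notin B$. Then she attaches $u$. If $d_U(u)=0$ she reserves $v$; otherwise she appends $\ell(v)$.
\item[(P2)] Otherwise she attaches some $w\in U\setminus N_B(o)$ with $d_U(w)=0$ and reserves $v$.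
\end{itemize}
An ordinary round with $v\in P$ is \emph{reserving} if $v$ is reserved and \emph{releasing} if $\ell(v)$ is appended. Let $n_{\mathrm{res}}$ and $n_{\mathrm{rel}}$ be the numbers of such rounds played so far. The leaf $\ell(v)$ of a reserved vertex is not in $\pi$, so a vertex can leave $P^*$ only in a danger round.

\subsection{Phase 1: the strategy can be followed}\label{sub:feasible}

The next two lemmas hold at every moment up to which Maker has followed the strategy. Put $\delta=\frac K{2\cdot10^6m}$, so that $\delta\le s_0/2000$ and $\delta\le10^{-6}K$, and let $\Psi_0\le R_0\le0.03K$ be the value of $\Psi=e_B(U)$ at the start of Phase 1.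

\begin{lemma}\label{lem:danger}
The number of danger rounds, including the current one, is at most $\delta$.
\end{lemma}

\begin{proof}
Phases 0 and 1 have fewer than $n$ rounds, so at most $2n/\Lambda$ vertices ever reach $B$-degree $\Lambda$. A vertex picked in (D1) becomes a leaf and is never live again, and a vertex is picked in (D2) at most once for each of its children. So each vertex is picked at most $\Delta$ times, and $2n\Delta/\Lambda\le2\varepsilon n/(10^7m)\le\delta$.
\end{proof}

A releasing round loses a vertex of $P$ for the final matching, so there must not be too many. The next lemma shows that each of them is paid for by a decrease of $\Psi$.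

\begin{lemma}\label{lem:psi}
At the beginning of every round and at the end of Phase 1,
\[
(\Psi-\Lambda^2)^++n_{\mathrm{rel}}\le\Psi_0+n_{\mathrm{res}}+\delta .
\]
Consequently $|U|\ge0.47K$ at all times, and once all of $P$ is embedded, $n_{\mathrm{res}}\ge0.47K$ and $|P^*|\ge n_{\mathrm{res}}-\delta\ge0.46K$.
\end{lemma}

\begin{proof}
Breaker raises $\Psi$ by at most $1$ per round. Maker never raises it: a vertex attached and not reserved takes all its edges out of $\Psi$, and a reserved vertex has $d_U=0$ when it is attached. We follow $\phi=(\Psi-\Lambda^2)^+$, which is at most $\Psi_0$ at the start, over one round. In reserving and danger rounds it grows by at most $1$. In (N1) and (N2) Maker lowers $\Psi$ by at least $1$, so $\phi$ does not grow. In (N3) we have $U_\Psi\subseteq N_B(o)$, so $|U_\Psi|<\Lambda$; every edge counted in $\Psi$ has an endpoint in $U_\Psi$, of degree less than $\Lambda$; so $\Psi\le\Lambda^2$ and $\phi=0$ at the end of the round. In a releasing round Maker removes the cross edge $gu$ and an edge inside $U$ at $u$, so $\Psi$ drops by at least $1$ over the round; as $\Psi\ge Z>\Lambda^2$ at its beginning, $\phi$ drops by at least $1$. Summation and Lemma~\ref{lem:danger} give the inequality.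

Suppose that $t$ vertices of $P$ are embedded. At most $\delta$ of them were embedded in danger rounds, so $t-\delta\le n_{\mathrm{res}}+n_{\mathrm{rel}}\le2n_{\mathrm{res}}+\Psi_0+\delta$, that is, $n_{\mathrm{res}}\ge\frac12(t-\Psi_0)-\delta$. Each danger round removes at most one vertex from $P^*$, so $|P^*|\ge n_{\mathrm{res}}-\delta$. The set $U$ has as many elements as $T$ has unembedded vertices, among them $K-t$ vertices of $P$ and $|P^*|$ leaves, so
\[
|U|\ge K-t+\tfrac12(t-\Psi_0)-2\delta\ge\tfrac12K-0.015K-2\delta\ge0.47K .
\]
For $t=K$ we get $n_{\mathrm{res}}\ge0.485K-\delta\ge0.47K$.
\end{proof}

\begin{lemma}\label{lem:feasible}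
Maker can follow the strategy until the end of Phase 1.
\end{lemma}

\begin{proof}
Rules (N1), (N2) and (P1) contain their own conditions, and (N3) is possible because $|U|\ge0.47K>\Lambda>\deg_B(o)$.

(P2). The ordinary rounds so far have embedded only vertices of $G_1$, so at most $n/2+(R_0+1)+\delta\le0.6n$ vertices are embedded and $|U|\ge0.4n$; here we use that $v_0$ is a centroid. By Lemma~\ref{lem:psi}, $\Psi\le0.03K+\Lambda^2+K+\delta\le 1.1K$ at the beginning of the round, so at most $2(1.1K+1)\le3K\le0.03n$ vertices of $U$ have $d_U\ge1$. Since $\deg_B(o)<\Lambda$, the vertex $w$ exists.

For the danger rounds, observe that a vertex that is live now was live at all earlier times in Phase 1. So if there has been an ordinary round, then $\deg_B(z)<\Lambda$ at Maker's turn in the last one, and Breaker has moved at most $\delta$ times since. If there has been none, he has moved at most $\delta$ times since the start of Phase 1.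

(D1). By Lemma~\ref{lem:phase0}(c), $\deg_B(z)\le s_0/7+\Lambda+\delta<s_0/6$. As long as no ordinary round has embedded a vertex of the last part of $\pi$, the leaf neighbors of $S$ are embedded only in danger rounds, so at least $s_0-\delta>s_0/6$ vertices of $S$ are slots. Afterwards all of $P$ is embedded and $|P^*|\ge0.46K>s_0$. In both cases some slot is not $B$-adjacent to $z$.

(D2). Here $\deg_B(z)\le R_0+\Lambda+\delta<0.47K\le|U|$.
\end{proof}

\subsection{Phase 1: few cross edges}\label{sub:cross}

Once $Z$ exceeds $\Lambda^2$, Breaker can raise it in an ordinary round only when $v\in P$ and rule (P1) is blocked by an edge $ou\in B$. Each such edge had to be prepared by a move that was not a cross move. That move was made either in a round with $v\notin P$, where it costs Breaker one cross edge by (N1), or in a reserving round, where $P^*$ grows and $Z$ does not. So Breaker gains in at most about half of the reserving rounds. The proof makes this count precise, including the edges prepared before $Z$ became large.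

\begin{lemma}\label{lem:cross}
At the end of Phase 1, $Z\le|P^*|-6$.
\end{lemma}

\begin{proof}
Let $Z_f$, $n_{\mathrm{res}}$ and $P^*$ refer to the end of Phase 1. By Lemma~\ref{lem:psi}, $n_{\mathrm{res}}\ge0.47K$ and $|P^*|\ge n_{\mathrm{res}}-\delta\ge0.46K$, so we may assume $Z_f>\Lambda^2$.

Maker never raises $Z$, for the same reason as for $\Psi$, and Breaker raises it by $1$ exactly when he makes a cross move. Let $t_0$ be the last beginning of a round in Phase 1 at which $Z\le\Lambda^2$; it exists since $Z=0$ at the start. Call the rounds after the one that begins at $t_0$ \emph{late}. Every late round begins and ends with $Z>\Lambda^2$. In an (N2)- or (N3)-round, $U_Z\subseteq N_B(o)$, so $|U_Z|<\Lambda$ and $Z\le\Lambda^2$ at the end of the round. Hence the late rounds are of the following types.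
\begin{itemize}
\item Danger rounds: $Z$ grows by at most $1$.
\item (N1)-rounds: Maker removes a cross edge, so $Z$ does not grow, and it drops by at least $1$ if Breaker's move is not a cross move. Let $y_1$ be the number of late (N1)-rounds without a cross move.
\item Rounds with $v\in P$ without a cross move: these are reserving, by (P2), and $Z$ does not grow. Let $y_2$ be their number.
\item Rounds with $v\in P$, a cross move $gu$ and $ou\notin B$: rule (P1) removes $gu$ again, and $Z$ does not grow.
\item \emph{Blocked} rounds, with $v\in P$, a cross move $gu$ and $ou\in B$: these are reserving, by (P2), and $Z$ grows by at most $1$. Let $\beta$ be their number.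
\end{itemize}
Let $y_0$ be the number of reserving rounds before $t_0$. Then
\begin{equation}\label{eq:Zf}
Z_f\le\Lambda^2+1+\delta+\beta-y_1\qquad\text{and}\qquad\beta+y_0+y_2\le n_{\mathrm{res}} .
\end{equation}

To bound $\beta$, assign to each late blocked round its edge $ou\in B$, where $o,u$ are vertices of $K_n$; in that round $o$ is embedded and $u\in U$. By \eqref{eq:parents}, different rounds have different vertices $o$. They also have different edges: if $ou=o'u'$ for an earlier and a later round, then $u'=o$ would be unused after $o$ was embedded. We distinguish three kinds of assigned edges.

\emph{The edge $ou$ was claimed after $t_0$.} At that time $u$ was in $U$, and $o$ is never in $P^*$ by \eqref{eq:parents}. So the move was not a cross move. By the list of types, there are at most $1+\delta+y_1+y_2$ such moves after $t_0$.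

\emph{The edge $ou$ was claimed before $t_0$, and $o\in U$ at $t_0$.} Then it is counted in $e_B(U)$ at $t_0$, which is at most $\Lambda^2+\Psi_0+y_0+\delta$ by Lemma~\ref{lem:psi}.

\emph{The edge $ou$ was claimed before $t_0$, and $o$ is embedded at $t_0$.} Then at $t_0$ the vertex $o\in H_1$ has an unembedded inner child. Let $A$ be the prefix of $\pi_1$ that precedes the first vertex unembedded at $t_0$. By (O1), at most $\Delta(\log_2n+2)$ vertices of $A$ have an unembedded inner child. Phase 0 and the ordinary rounds embed vertices of $H_1$ only in the order $\pi_1$, so the embedded vertices of $H_1$ outside $A$ come from danger rounds. Hence there are at most $\Delta(\log_2n+2)+\delta$ such vertices $o$, and as many edges.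

Adding up, $\beta-y_1\le y_0+y_2+\sigma$ with
\[
\sigma=\Psi_0+\Lambda^2+3\delta+1+\Delta(\log_2n+2)\le0.04K .
\]
On the other hand $\beta-y_1\le\beta\le n_{\mathrm{res}}-y_0-y_2$ by \eqref{eq:Zf}. The average of the two bounds is $\beta-y_1\le\frac12n_{\mathrm{res}}+0.02K$, so $Z_f\le\frac12n_{\mathrm{res}}+0.03K$ by \eqref{eq:Zf}. Therefore
\[
|P^*|-Z_f\ge\tfrac12n_{\mathrm{res}}-\delta-0.03K\ge0.235K-\delta-0.03K\ge0.2K\ge6 .\qedhere
\]
\end{proof}

\subsection{The final matching}\label{sub:final}

\begin{proof}[Proof of Proposition~\ref{prop:leaves}]
Maker plays Phases 0 and 1, which is possible by Lemmas~\ref{lem:phase0} and~\ref{lem:feasible}. At the end of Phase 1 the unembedded vertices of $T$ are exactly the leaves $\ell(v)$ with $v\in P^*$, so $k:=|U|=|P^*|\ge0.46K\ge6$. Maker has claimed $n-k-1$ edges, which form a copy of the embedded subtree, and Breaker is to move. Between $P^*$ and $U$ Maker owns no edge and Breaker owns at most $k-6$ edges, by Lemma~\ref{lem:cross}. By Lemma~\ref{lem:matching}, Maker builds a perfect matching between $P^*$ and $U$ within $k+1$ moves, and the partner of $v\in P^*$ becomes $\ell(v)$. She has made at most $(n-k-1)+(k+1)=n$ moves.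
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $\Delta=1$ take $n_0=3$; there is no tree with $n\ge3$ vertices and maximum degree at most $1$. For $\Delta\ge2$ take $n_0=n_1(\Delta)$. A tree $T$ with $\Delta(T)\le\Delta$ either has a bare path of length $m$, and Proposition~\ref{prop:bare} applies, or it has none, and Proposition~\ref{prop:leaves} applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFGHL}
Dennis Clemens, Asaf Ferber, Roman Glebov, Dan Hefetz and Anita Liebenau,
\emph{Building spanning trees quickly in Maker-Breaker games},
arXiv:1304.4108 (2013).

\end{thebibliography}
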